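# Embedding weakly Rickart $*$-rings in Rickart $*$-rings with the same right projections

## 1. A first guess: adjoin a unity by forming $\mathbb Z\oplus R$

Suppose that in a ring with involution every element $x$ has a best projection $e$ with $xe=x$, but the ring has no unity. Can we place it inside a ring with unity of the same kind, without changing any of these projections? The answer one would first guess is: yes, and the usual way of adjoining a unity does it. Form $\mathbb Z\oplus R$ and nothing more. We shall see that the "yes" survives and that the construction does not. First the terms must be made precise.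

All rings are associative and need not have a unity; an integer $n$ acts on any ring by repeated addition. "Ideal" means two-sided ideal.

**Definition ($*$-ring, projection).** A $*$-ring is a ring $R$ with an involution $x\mapsto x^*$, that is, an additive anti-automorphism of period at most two: $(x+y)^*=x^*+y^*$, $(xy)^*=y^*x^*$, $x^{**}=x$. A projection is an element $e$ with $e=e^*=e^2$. A $*$-ideal is an ideal closed under $*$. The involution is proper if $x^*x=0$ implies $x=0$. For $S\subseteq R$ put $r_R(S)=\{a\in R: sa=0\ \forall s\in S\}$.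

**Definition (Rickart $*$-ring).** A $*$-ring $R$ is a Rickart $*$-ring if for each $x\in R$ there is a projection $g\in R$ with $r_R(\{x\})=gR$.

**Definition (weakly Rickart $*$-ring, right projection).** A $*$-ring $R$ is weakly Rickart if for every $x\in R$ there is a projection $e\in R$ such that

1. $xe=x$, and
2. for $y\in R$, $xy=0$ implies $ey=0$.

Such an $e$ is unique (we recall why in Lemma 2); it is called the right projection of $x$ and denoted $RP(x)$, or $RP_R(x)$.

Two facts, due to Berberian, are taken as known. Every Rickart $*$-ring has a unity, and its involution is proper. A $*$-ring is a Rickart $*$-ring if and only if it is a weakly Rickart $*$-ring with unity. If $r_R(\{x\})=gR$, then $RP(x)=1-g$: indeed $xg=0$ gives $x(1-g)=x$, and $xy=0$ gives $y=gy$, so $(1-g)y=0$. Note also that (1) makes (2) an equivalence: if $ey=0$ then $xy=xey=0$.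

Some examples. The ring $\mathbb Z$ and each field $\mathbb F_p$, with the identity involution, are Rickart $*$-rings: $RP(0)=0$ and $RP(x)=1$ for $x\ne0$. Let $D$ be $\mathbb Z$ or $\mathbb F_p$ and let $R=\bigoplus_{k\in\mathbb N}D$ be the ring of finitely supported sequences, with the identity involution. It has no unity, and it is weakly Rickart: $RP(x)$ is the indicator $\chi_x$ of the support of $x$, because $x\chi_x=x$, and $xy=0$ forces $y$ to vanish wherever $x$ does not. A noncommutative example is the ring of $\mathbb N\times\mathbb N$ complex matrices with finitely many nonzero entries, with conjugate transpose. There $RP(x)$ is the orthogonal projection $e$ onto $(\ker x)^\perp$, which again has finitely many nonzero entries since $x$ has finitely many nonzero columns; $xe=x$, and $xy=0$ puts the range of $y$ in $\ker x$, so $ey=0$. Two non-examples: the ring $2\mathbb Z$ has no projection except $0$, so nothing can serve as $RP(2)$; and in $M_2(\mathbb F_2)$ with transpose, the matrix $x$ with all entries $1$ satisfies $x^*x=0$, so this unital $*$-ring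 is not Rickart.

Here is the problem, from Sanjay More, Anil Khairnar and B. N. Waphare, "On Unitification of $*$-rings", arXiv:2403.18880 (2024). Does every weakly Rickart $*$-ring $R$ admit an injective $*$-ring homomorphism $\varphi:R\to S$ into some Rickart $*$-ring $S$ with
$$RP(\varphi(x))=\varphi(RP(x))\quad\text{for all }x\in R\,?$$

The condition on $RP$'s is not automatic. The map $\mathbb Z\to\mathbb Z\times\mathbb F_2$, $n\mapsto(n,n\bmod 2)$, is an injective unital $*$-homomorphism of Rickart $*$-rings; but $RP(2)=1$ in $\mathbb Z$ goes to $(1,1)$, while the image $(2,0)$ of $2$ has right projection $(1,0)$.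

The guess, then, is that $S=\mathbb Z\oplus R$ always works, with
$$(n,x)(m,y)=(nm,\;ny+mx+xy),\qquad (n,x)^*=(n,x^*),\qquad \varphi(x)=(0,x).$$

## 2. Testing $\mathbb Z\oplus R$ on sequences

Suppose first that $R$ already has a unity. Then $(n,x)\mapsto(n,\,n1_R+x)$ is an isomorphism of $\mathbb Z\oplus R$ with $\mathbb Z\times R$, a product of two Rickart $*$-rings. It sends $(0,x)$ to $(0,x)$, whose right projection is $(0,RP_R(x))$. The guess passes.

Next let $R=\bigoplus_{k}D$ with $D=\mathbb Z$ or $\mathbb F_p$, and let $E(D)=D\oplus R$ be the ring of eventually constant sequences in $D$. The zero set of such a sequence $s$ is finite or cofinite, so its indicator $\chi$ lies in $E(D)$; and $st=0$ if and only if $t=\chi t$. So $E(D)$ is a Rickart $*$-ring, and for $x\in R$ its right projection there is $1-\chi=\chi_x$, as in $R$. For $D=\mathbb Z$ we have $E(\mathbb Z)=\mathbb Z\oplus R$, and the guess passes again.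

Now take $R=\bigoplus_{k}\mathbb F_2$ and form $\mathbb Z\oplus R$. Since $(2,0)(n,y)=(2n,2y)=(2n,0)$, the right annihilator of $(2,0)$ is $0\oplus R$. A projection generating it would lie in it, hence would be $(0,e)$ with $e$ finitely supported; but every element $(0,e)(m,y)=(0,me+ey)$ is supported inside the support of $e$. So $0\oplus R$ is not generated by a projection, and $\mathbb Z\oplus R$ is not Rickart. The guess fails, although $R$ does embed as required, namely in $E(\mathbb F_2)=\mathbb F_2\oplus R$.

So perhaps the coefficient ring should be chosen to suit $R$. Take $R=A\oplus B$ with $A=\bigoplus_k\mathbb F_2$ and $B=\bigoplus_k\mathbb Z$. In $\mathbb Z\oplus R$ the right annihilator of $(2,0)$ is $0\oplus A$, which is again not generated by a projection, by the same support argument. And $\mathbb F_2$ cannot serve as coefficients, since $B$ is not a vector space over $\mathbb F_2$. The coefficients should treat $A$ and $B$ separately.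

## 3. Smallest projections, upper bounds, and the step where $n$ must be cancelled

To see exactly what goes wrong we try to compute right projections in $\mathbb Z\oplus R$ for a general weakly Rickart $*$-ring $R$. This takes four lemmas, all of which stay in use until the end.

**Lemma 1 (the involution is proper).** In a weakly Rickart $*$-ring, $x^*x=0$ implies $x=0$, and $xx^*=0$ implies $x=0$.

**Proof.** Suppose $x^*x=0$ and let $e$ be a projection satisfying (1) and (2) of the definition for $x^*$. From $x^*e=x^*$ we get $ex=x$ by taking adjoints. From $x^*x=0$ and (2) we get $ex=0$. So $x=0$. The second statement is the first one applied to $x^*$. $\square$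

**Lemma 2 ($RP(x)$ is the smallest projection fixing $x$ on the right).** Let $e$ satisfy (1) and (2) for $x$, and let $f$ be a projection with $xf=x$. Then $e=ef=fe$. In particular $RP(x)$ is unique.

**Proof.** For every $y\in R$, $x(y-fy)=0$, so $e(y-fy)=0$, that is, $ey=efy$. With $y=e$ this says $e=efe$. Hence
$$(e-ef)(e-ef)^*=(e-ef)(e-fe)=e-efe-efe+efe=e-efe=0,$$
so $e=ef$ by Lemma 1, and $e=fe$ by taking adjoints. If $f$ also satisfies (1) and (2) for $x$, then exchanging the roles gives $f=fe=ef$, so $e=f$. $\square$

**Lemma 3 (upper bounds).** Given projections $g,k\in R$, there is a projection $e\in R$ with $ge=g$ and $ke=k$. Consequently, for each $y\in R$ there is a projection $e\in R$ with $ye=y=ey$.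

**Proof.** The plan is to add to $g$ the part of $k$ that $g$ misses. Let $b=k-kg$ and $q=RP(b)$. Since $bg=kg-kg=0$, we have $qg=0$, hence $gq=0$. So $e=g+q$ is a projection, and $ge=g+gq=g$. Next, $bq=b$ reads $kq-kgq=k-kg$, and $gq=0$, so $kq=k-kg$. Therefore $ke=kg+kq=k$.

For the consequence take $g=RP(y)$ and $k=RP(y^*)$. Then $ye=yge=yg=y$ and $y^*e=y^*ke=y^*k=y^*$; the adjoint of the latter is $ey=y$. $\square$

**Lemma 4 (right projections stay correct in a larger ring).** Let the weakly Rickart $*$-ring $R$ be a $*$-subring and an ideal of a $*$-ring $S$. If $x\in R$, $e=RP_R(x)$, $t\in S$ and $xt=0$, then $et=0$. Hence, if $S$ is weakly Rickart, $RP_S(x)=RP_R(x)$.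

**Proof.** Since $R$ is an ideal, $et\in R$, and $x(et)=(xe)t=xt=0$. Property (2) in $R$ gives $e(et)=0$, and $e(et)=et$. So $e$ satisfies (1) and (2) for $x$ in $S$, and uniqueness gives the last statement. $\square$

Now let $s=n+x\in V=\mathbb Z\oplus R$. If $n=0$, Lemma 4 says that $RP_R(x)$ does the job. Let $n\ne0$. By Lemma 3 choose a projection $e\in R$ with $xe=x=ex$, and write
$$s=n(1-e)+u,\qquad u=ne+x\in R .$$
Then $eu=u=ue$. The two summands live in orthogonal corners, so the natural candidate is $h=(1-e)+q$ with $q=RP_R(u)$. By Lemma 2, $ue=u$ gives $q=qe=eq$, so $h$ is a projection, and $sh=n(1-e)+uq=s$. Suppose $st=0$. Multiplying on the left by $1-e$ gives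
$$n(1-e)t=0. \tag{1}$$
If we may cancel $n$ here, then $(1-e)t=0$, so $ut=0$, so $qt=0$ by Lemma 4, and $ht=0$ as desired. When $R$ is torsion-free, $V$ is torsion-free, the cancellation is legitimate, and the guess is right.

In general the argument stops precisely at (1). The projection $e$ was chosen to absorb $x$, and it need not absorb an element $y\in R$ with $ny=0$. For $R=\bigoplus_k\mathbb F_2$ and $s=2$ we may take $x=e=0$, and (1) says only that $2t=0$.

Two situations are harmless: $n$ acts injectively, as just seen, or $n$ acts as zero, in which case only the part in $R$ remains and Lemma 4 applies. The trouble comes from an $n$ that does neither. This suggests cutting the larger ring into central pieces, on each of which the relevant integer acts either as zero or injectively.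

## 4. The $p$-torsion of a Rickart $*$-ring, and of $R$

The cutting projections are not a matter of taste: every Rickart $*$-ring contains them.

**Lemma 5.** Let $T$ be a Rickart $*$-ring and let $p$ be a prime. There is a unique projection $c_p\in T$ with $\{t\in T:pt=0\}=c_pT$. It is central, $pc_p=0$, $pt=0\iff t=c_pt$, and $c_pc_q=0$ for primes $p\neq q$. Moreover $RP_T(p1)=1-c_p$.

**Proof.** The set $\{t:pt=0\}$ is $r_T(\{p1\})$, so it is $c_pT$ for some projection $c_p$. Then $c_p\in c_pT$ gives $pc_p=0$, and $pt=0\iff t\in c_pT\iff t=c_pt$. As computed in Section 1, $RP_T(p1)=1-c_p$, which also shows that $c_p$ is unique. The set $c_pT=\{t:pt=0\}$ is a two-sided ideal, so $tc_p\in c_pT$, that is, $tc_p=c_ptc_p$ for all $t\in T$. Applying this to $t^*$ and taking adjoints, $c_pt=c_ptc_p$. Hence $c_pt=tc_p$. Finally $c_pc_q$ is killed by $p$ and by $q$, hence by $1$, so it is $0$. $\square$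

For instance, in $T=\mathbb Z\times\mathbb F_2$ we have $c_2=(0,1)$ and $c_p=0$ for odd $p$. In $E(\mathbb F_2)$, $c_2=1$; the subring $\bigoplus_k\mathbb F_2$ does not contain this $c_2$.

So a Rickart $*$-ring containing $R$ must contain the projections $c_p$, which may lie outside $R$. To build such a ring we must know in advance how $c_p$ should multiply elements of $R$. On $p$-torsion elements it must act as the identity. The next lemma shows that the $p$-torsion of $R$ has a canonical complement, on which $c_p$ can be told to act as zero.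

**Lemma 6 (splitting off $p$-torsion).** Let $R$ be a weakly Rickart $*$-ring, $p$ a prime, $R_p=\{x\in R:px=0\}$ and $R_p^\perp=\{a\in R:aR_p=0\}$. Both are $*$-ideals, $R_p^\perp R_p=R_pR_p^\perp=0$, and $R=R_p\oplus R_p^\perp$.

**Proof.** **Step 1: both sets are $*$-ideals and annihilate each other.** For $R_p$ being a $*$-ideal, note $p(rx)=r(px)$, $p(xr)=(px)r$, $px^*=(px)^*$. The set $R_p^\perp$ is clearly a left ideal, and it is a right ideal because $(ar)R_p=a(rR_p)\subseteq aR_p=0$. Let $a\in R_p^\perp$ and $t\in R_p$. Then $a^*t^*\in R_p$, so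
$$(ta)(ta)^*=t\,a(a^*t^*)=0,$$
and $ta=0$ by Lemma 1. Thus $R_pa=0$ for every $a\in R_p^\perp$. Taking adjoints gives $a^*R_p=0$, so $R_p^\perp$ is closed under $*$.

**Step 2: the intersection is zero.** If $a\in R_p\cap R_p^\perp$, then $a^*\in R_p$, so $aa^*=0$ and $a=0$ by Lemma 1.

**Step 3: the sum is everything.** The idea is to split the projection $e=RP(x)$ into a part killed by $p$ and a part that does not see $R_p$. Let $f=RP(pe)$. Since $(pe)e=pe$, Lemma 2 gives $f=fe=ef$. From $(pe)f=pe$ and $ef=f$ we get $pf=pe$. So $g=e-f$ satisfies $pg=0$. Write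
$$x=xe=xg+xf .$$
Here $p(xg)=x(pg)=0$, so $xg\in R_p$. If $t\in R_p$, then $(pe)t=e(pt)=0$, so $ft=0$ by property (2) of $f=RP(pe)$, and therefore $xft=0$. Hence $xf\in R_p^\perp$. $\square$

In the example $R=A\oplus B$ of Section 2, $R_2=A$, $R_2^\perp=B$, and $R_p=0$, $R_p^\perp=R$ for odd $p$.

## 5. The coefficient ring $K$ and its action on $R$

We now adjoin, besides the integers, one idempotent $z_p$ for each prime $p$, intended to become $c_p$. Let
$$K=\mathbb Z1\oplus\bigoplus_p\mathbb F_pz_p$$
be the commutative ring with unity $1$, orthogonal idempotents $z_p$ (one for each prime), and $pz_p=0$. Concretely,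
$$K=\Bigl\{(n,(b_p)_p)\in\mathbb Z\times\prod_p\mathbb F_p:\ b_p=n\bmod p\ \text{ for all but finitely many }p\Bigr\},$$
where $z_p$ has $p$-th coordinate $1$ and all other coordinates $0$; the element $n1+\sum a_pz_p$ corresponds to $(n,(n+a_p\bmod p)_p)$. Give $K$ the identity involution. The integer coordinate is determined by the others, since an integer divisible by almost all primes is $0$; so $K$ may be seen as a subring of $\prod_p\mathbb F_p$. It is far from an integral domain: $z_2z_3=0$.

**Action of $K$ on a weakly Rickart $*$-ring $R$.** Let $\pi_p:R\to R_p$ be the projection along $R_p^\perp$ given by Lemma 6. Write $x=x'+x''$ with $x'\in R_p$, $x''\in R_p^\perp$. Since both summands are $*$-ideals, $xy=x'y+x''y$, $yx=yx'+yx''$ and $x^*=x'^*+x''^*$ are again decompositions of this kind. Hence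
$$\pi_p(xy)=\pi_p(x)y=x\pi_p(y),\qquad \pi_p(x^*)=\pi_p(x)^*. \tag{2}$$
Also $\pi_p^2=\pi_p$ and $p\pi_p=0$. For $p\ne q$ we have $\pi_p\pi_q=0$: a value $\pi_p(\pi_q(x))$ is killed by $p$ because it lies in $R_p$, and by $q$ because $q\,\pi_p(\pi_q(x))=\pi_p(q\pi_q(x))=0$. Therefore
$$n1+\sum a_pz_p\ \longmapsto\ n\,\mathrm{id}+\sum a_p\pi_p$$
is a well-defined unital ring homomorphism from $K$ into the endomorphism ring of the additive group of $R$. It makes $R$ a $K$-module, and by (2)
$$\kappa(xy)=(\kappa x)y=x(\kappa y),\qquad(\kappa x)^*=\kappa x^*\qquad(\kappa\in K,\ x,y\in R).$$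
So $R$ is a $*$-algebra over $K$, and no choices were made. By construction
$$px=0\iff x=z_px\qquad(x\in R). \tag{3}$$

**The ring $U=U(R)$.** On $K\oplus R$ put
$$(\kappa,x)(\mu,y)=(\kappa\mu,\ \kappa y+\mu x+xy),\qquad(\kappa,x)^*=(\kappa,x^*).$$
Multiplication is associative: either way of bracketing $(\kappa,x)(\mu,y)(\nu,z)$ has second component
$$\kappa\mu z+\kappa\nu y+\mu\nu x+\kappa yz+\mu xz+\nu xy+xyz,$$
by the algebra rules and commutativity of $K$. The involution reverses products: both $\bigl((\kappa,x)(\mu,y)\bigr)^*$ and $(\mu,y)^*(\kappa,x)^*$ equal $(\kappa\mu,\kappa y^*+\mu x^*+y^*x^*)$. So $U$ is a $*$-ring with unity $(1,0)$. Identify $K$ and $R$ with their images. Then $R$ is an ideal and a $*$-subring of $U$, so Lemma 4 applies with $S=U$. The elements of $K$ are self-adjoint and central, as $(\kappa,0)(\mu,y)=(\kappa\mu,\kappa y)=(\mu,y)(\kappa,0)$. Equivalence (3) extends to $U$: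

**Lemma 7.** For $t\in U$ and a prime $p$: $pt=0$ if and only if $t=z_pt$. Hence $r_U(\{p1\})=z_pU$.

**Proof.** If $t=z_pt$ then $pt=0$, since $pz_p=0$. Conversely write $t=\kappa+x$ with $p\kappa=0$ and $px=0$. In coordinates $\kappa=(n,(b_q)_q)$, $pn=0$ forces $n=0$, and $pb_q=0$ in $\mathbb F_q$ with $q\ne p$ forces $b_q=0$. So $\kappa=z_p\kappa$. By (3), $x=z_px$. $\square$

## 6. $K\oplus R$ is a Rickart $*$-ring

**Theorem 1.** Every weakly Rickart $*$-ring $R$ is canonically a $*$-algebra over $K$. The $*$-ring $U=U(R)=K\oplus R$ with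
$$(\kappa,x)(\mu,y)=(\kappa\mu,\ \kappa y+\mu x+xy),\qquad (\kappa,x)^*=(\kappa,x^*)$$
is a Rickart $*$-ring, and $x\mapsto(0,x)$ is an injective $*$-homomorphism onto an ideal with $RP_U((0,x))=(0,RP_R(x))$ for all $x\in R$. In particular, the answer to the problem is yes.

**Proof.** The algebra structure and the $*$-ring $U$ were constructed in Section 5. Let $s\in U$. We look for a projection $h\in U$ with
$$sh=s,\qquad(t\in U,\ st=0)\Rightarrow ht=0. \tag{4}$$
This suffices for the Rickart property. Indeed, if $st=0$, then $ht=0$ and $t=(1-h)t$; conversely $s(1-h)=0$. So $r_U(\{s\})=(1-h)U$, and $RP_U(s)=h$.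

**Step 1: cut $U$ into finitely many central pieces adapted to $s$.** Write
$$s=n+\sum_{p\in F}a_pz_p+x$$
with $F$ a finite set of primes, $n,a_p\in\mathbb Z$ and $x\in R$. If $n\ne0$, enlarge $F$, with new $a_p=0$, so that $F$ contains all primes dividing $n$. Let
$$z_0=1-\sum_{p\in F}z_p,\qquad W=\{z_0\}\cup\{z_p:p\in F\}.$$
The elements of $W$ are orthogonal central projections with sum $1$. For $w\in W$,
$$ws=mw+y,\qquad y=wx\in R, \tag{5}$$
where $m=n+a_p$ if $w=z_p$, and $m=n$ if $w=z_0$, because $z_pz_q=0$ for $p\ne q$ and $z_0z_p=0$ for $p\in F$.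

**Step 2: on each piece, $m$ is zero or injective.** This replaces the cancellation that failed in (1). We claim that either $mw=0$, or multiplication by $m$ is injective on $wU$.

Let $w=z_p$. If $p\mid m$, then $mw=0$. If $p\nmid m$ and $t\in z_pU$ satisfies $mt=0$, then $pt=0$ as well, so $t=0$ because $m$ and $p$ are coprime.

Let $w=z_0$. If $n=0$, then $mw=0$. Let $n\ne0$ and let $p$ be a prime dividing $n$, so that $p\in F$. If $t\in z_0U$ and $pt=0$, then Lemma 7 gives $t=z_pt=z_pz_0t=0$. So every prime factor of $n$ acts injectively on $z_0U$, and hence so does $n$.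

**Step 3: it suffices to work piece by piece.** Suppose that for each $w\in W$ we have a projection $h_w\in wU$ with
$$(ws)h_w=ws,\qquad(t\in U,\ wst=0)\Rightarrow h_wt=0. \tag{6}$$
Put $h=\sum_wh_w$. Since $h_w=wh_w$ with $w$ central and the $w$ orthogonal, the $h_w$ are orthogonal, so $h$ is a projection. Next, $sh=\sum_wswh_w=\sum_w(ws)h_w=\sum_wws=s$. If $st=0$, then $wst=0$ and $h_wt=0$ for every $w$, so $ht=0$. This is (4).

**Step 4: pieces with $mw=0$ (Case 1).** Here $ws=y\in R$ by (5). Take $h_w=RP_R(y)$. Then $yh_w=y$, and $yt=0$ implies $h_wt=0$ by Lemma 4; so (6) holds. Since $wy=y$ and $w$ is central, $y(1-w)=0$. Lemma 4 gives $h_w(1-w)=0$, so $h_w\in wU$.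

**Step 5: pieces with $m$ injective on $wU$ (Case 2).** This is the calculation of Section 3, now with a legitimate cancellation. By Lemma 3 choose a projection $e\in R$ with $ye=y=ey$. The element $we$ is a projection of $R$, and $y(we)=(wy)e=ye=y$, and likewise $(we)y=y$. Replacing $e$ by $we$, we may assume $we=e$. Put
$$u=me+y\in R .$$
Then $eu=u=ue$ and $wu=u$, so
$$ws=m(w-e)+u,\qquad(w-e)u=0=u(w-e). \tag{7}$$
Because $we=e$, the element $w-e$ is a projection in $wU$. Let $q=RP_R(u)$. From $ue=u$ and Lemma 2, $q=qe=eq$; hence $wq=weq=eq=q$, and $(w-e)q=q-q=0$. So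
$$h_w=(w-e)+q$$
is a sum of two orthogonal projections in $wU$, hence a projection in $wU$.

We check (6). By (7), $(ws)h_w=m(w-e)+m(w-e)q+u(w-e)+uq=m(w-e)+u=ws$. Suppose $wst=0$. Left multiplication by $w-e$ gives $m(w-e)t=0$. Since $(w-e)t\in wU$ and $m$ is injective there, $(w-e)t=0$. Then (7) gives $ut=0$, so $qt=0$ by Lemma 4. Hence $h_wt=0$.

**Step 6: right projections of elements of $R$ do not change.** By Steps 1–5, $U$ is a Rickart $*$-ring. For $x\in R$, Lemma 4 with $S=U$ gives $RP_U(x)=RP_R(x)$. The map $x\mapsto(0,x)$ is an injective $*$-homomorphism onto an ideal. $\square$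

To see the recipe at work, let $R=\bigoplus_k\mathbb F_2$, where $z_2$ acts as the identity and the other $z_p$ as $0$, and let $s=2+x$ with $x\in R$. Take $F=\{2\}$. On the piece $z_2$ we have $m=2$, $mw=0$ and $z_2s=x$, so Case 1 gives $h_{z_2}=RP_R(x)=x$, as $x$ is a $0$–$1$ sequence. On $z_0=1-z_2$ we have $y=0$; take $e=0$, so $u=q=0$ and $h_{z_0}=1-z_2$. Thus $RP_U(2+x)=1-z_2+x$. Direct check: $2(1-z_2+x)=2$ and $x(1-z_2+x)=x-x+x=x$, with sum $2+x$.

## 7. $RP$-preserving maps extend uniquely from $R$ to $U(R)$

Since the $z_p$ model the forced projections $c_p$, one may expect $U(R)$ to be the most general Rickart $*$-ring generated by $R$.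

**Theorem 2 (universality).** If $T$ is a Rickart $*$-ring and $\varphi:R\to T$ is an $RP$-preserving $*$-homomorphism, then $\varphi$ extends uniquely to a unital $RP$-preserving $*$-homomorphism $\Phi:U(R)\to T$. (So $R\mapsto U(R)$ is left adjoint to the forgetful functor from Rickart to weakly Rickart $*$-rings, with $RP$-preserving morphisms.)

In the parenthetical statement, morphisms between Rickart $*$-rings are taken to be unital. It restates the first sentence: by Theorem 1 the inclusion $R\to U(R)$ is $RP$-preserving, and every $RP$-preserving map from $R$ to a Rickart $*$-ring factors through it in exactly one way.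

**Proof.** Let $c_p\in T$ be the central projections of Lemma 5.

**Step 1: $\varphi(z_px)=c_p\varphi(x)$ for $x\in R$.** This is what makes $z_p\mapsto c_p$ compatible with $\varphi$. By Lemma 6 and additivity it is enough to treat $x\in R_p$ and $x\in R_p^\perp$.

If $x\in R_p$, then $p\varphi(x)=0$, so $c_p\varphi(x)=\varphi(x)=\varphi(z_px)$.

Let $x\in R_p^\perp$; then $z_px=0$ and we must show $c_p\varphi(x)=0$. Let $f=RP_R(x)$. For $t\in R_p$, $xt=0$ gives $ft=0$; so $f\in R_p^\perp$. We claim $RP_R(pf)=f$. Indeed $(pf)f=pf$; and if $pfy=0$, then $fy\in R_p$, so $fy=f(fy)=0$ because $f\in R_p^\perp$. As $\varphi$ preserves $RP$'s, $RP_T(p\varphi(f))=\varphi(f)$. Now $p\varphi(f)c_p=0$, so $\varphi(f)c_p=0$. Hence $c_p\varphi(x)=\varphi(x)c_p=\varphi(xf)c_p=\varphi(x)\varphi(f)c_p=0$.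

**Step 2: definition of $\Phi$.** Put
$$\Phi\Bigl(n+\sum a_pz_p+x\Bigr)=n1_T+\sum a_pc_p+\varphi(x).$$
This is well defined because $U=\mathbb Z1\oplus\bigoplus\mathbb F_pz_p\oplus R$ additively and $pc_p=0$. It is additive and unital, it extends $\varphi$, and it commutes with $*$ because the $c_p$ are self-adjoint. It is multiplicative on $K$ because the $c_p$ are orthogonal idempotents, it is multiplicative on $R$ because $\varphi$ is, and $\Phi(\kappa)\varphi(x)=\varphi(\kappa x)=\varphi(x)\Phi(\kappa)$ by Step 1 and centrality of the $c_p$. So it is multiplicative on $U$.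

**Step 3: $\Phi$ preserves $RP$'s.** Let $s\in U$, and take $F$, $W$ and $h=\sum_wh_w=RP_U(s)$ as in the proof of Theorem 1. The element $\Phi(h)$ is a projection and $\Phi(s)\Phi(h)=\Phi(s)$. So it suffices to show that $\Phi(s)t=0$, $t\in T$, implies $\Phi(h)t=0$. Fix $w\in W$ and put $d=\Phi(w)$, a central projection of $T$, equal to $c_p$ or to $1-\sum_{p\in F}c_p$. Then $\Phi(ws)t=d\,\Phi(s)t=0$.

In Case 1, $\Phi(ws)=\varphi(y)$ and $RP_T(\varphi(y))=\varphi(RP_R(y))=\Phi(h_w)$, so $\Phi(h_w)t=0$.

In Case 2, we first verify that $m$ is injective on $dT$. If $w=z_p$, then $p\nmid m$, and injectivity holds because $p$ kills $dT=c_pT$. If $w=z_0$, then $m=n\ne0$, and each prime $p\mid n$ lies in $F$. If $v\in dT$ and $pv=0$, then $v=c_pv=c_pdv=0$, since $c_pd=0$ for $p\in F$. So every prime factor of $n$, and hence $n$, is injective on $dT$. Now apply $\Phi$ to (7):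
$$\bigl(m(d-\varphi(e))+\varphi(u)\bigr)t=0,\qquad(d-\varphi(e))\varphi(u)=0 .$$
Multiply the first equation on the left by the projection $d-\varphi(e)=\Phi(w-e)$ to get $m(d-\varphi(e))t=0$. Since $w(w-e)=w-e$, the element $(d-\varphi(e))t$ lies in $dT$, so it is $0$. Then $\varphi(u)t=0$, hence $\varphi(q)t=0$ because $RP_T(\varphi(u))=\varphi(RP_R(u))=\varphi(q)$. So $\Phi(h_w)t=(d-\varphi(e))t+\varphi(q)t=0$.

Summing over $w\in W$, $\Phi(h)t=0$. Hence $RP_T(\Phi(s))=\Phi(h)=\Phi(RP_U(s))$.

**Step 4: uniqueness.** Let $\Psi:U\to T$ be a unital $RP$-preserving $*$-homomorphism extending $\varphi$. By Lemma 7, $r_U(\{p1\})=z_pU$, so $RP_U(p1)=1-z_p$. By Lemma 5, $RP_T(p1)=1-c_p$. Since $\Psi(p1)=p1_T$, we get $\Psi(1-z_p)=1-c_p$, so $\Psi(z_p)=c_p$. Thus $\Psi$ and $\Phi$ agree on $1$, on all $z_p$ and on $R$, and $\Psi=\Phi$. $\square$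

## 8. Dividing $U(R)$ by the annihilator of $R$

The ring $U(R)$ may be larger than necessary: if $R$ has no $p$-torsion, then $z_p$ annihilates $R$. Removing everything that annihilates $R$ gives the smallest ring of this kind.

**Theorem 3 (smallest unitification).** Let $I=\{u\in U: uR=0\}$. Then $I$ is a $*$-ideal, $I\cap R=0$, $U/I$ is a Rickart $*$-ring, and $R\to U/I$ is an $RP$-preserving embedding onto an ideal with zero annihilator. If $T$ is any Rickart $*$-ring containing $R$ as a $*$-subring that is an ideal with $tR=0\Rightarrow t=0$, then there is a unique $*$-homomorphism $U/I\to T$ that is the identity on $R$, and it is injective. If $R$ has a unity, then $U/I=R$. Moreover, if $\varphi$ in Theorem 2 is injective, then $\ker\Phi\subseteq I$. Hence the smallest $RP$-closed unital $*$-subring $\Phi(U)$ of $T$ containing $\varphi(R)$ lies between $U$ and $U/I$: $\ U\twoheadrightarrow\Phi(U)\twoheadrightarrow U/I$.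

**Proof.** **Step 1: $I$ is a $*$-ideal and $I\cap R=0$.** If $u\in I$ and $v\in U$, then $(vu)R=v(uR)=0$ and $(uv)R\subseteq uR=0$, because $vR\subseteq R$. So $I$ is an ideal. Let $u\in I$ and $r\in R$. Then $u^*r^*\in R$, so
$$(ru)(ru)^*=r\,u(u^*r^*)=0 .$$
As $ru\in R$, Lemma 1 gives $ru=0$. So $Ru=0$; taking adjoints, $u^*R=0$, that is, $u^*\in I$. If $u\in I\cap R$, then $u^*\in R$, so $uu^*=0$ and $u=0$ by Lemma 1.

**Step 2: $U/I$ is Rickart, with right projections inherited from $U$.** Let $s\in U$ and $h=RP_U(s)$. If $st\in I$, then $s(tr)=0$ for all $r\in R$, so $h(tr)=0$ for all $r\in R$, that is, $ht\in I$. Together with $sh=s$ this shows that the right annihilator of $s+I$ in $U/I$ is generated by the projection $1-h+I$. So $U/I$ is a Rickart $*$-ring and $RP(s+I)=RP_U(s)+I$. Since $I\cap R=0$, $R$ embeds in $U/I$, as an ideal; by Theorem 1, the embedding preserves $RP$'s.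

**Step 3: the annihilator of $R$ in $U/I$ is zero.** If $t\in U$ and $tR\subseteq I$, then $tR\subseteq I\cap R=0$, so $t\in I$. By taking adjoints, $Rt\subseteq I$ also forces $t\in I$.

**Step 4: minimality.** Let $T\supseteq R$ be as in the statement. By Lemma 4 with $S=T$ the inclusion $R\to T$ preserves $RP$'s. Let $\Phi:U\to T$ be its extension from Theorem 2. For $u\in U$ and $r\in R$ we have $ur\in R$, so $\Phi(u)r=\Phi(ur)=ur$. If $\Phi(u)=0$, then $ur=0$ for all $r\in R$, so $u\in I$. Conversely, if $u\in I$, then $\Phi(u)R=0$, so $\Phi(u)=0$ by the assumption on $T$. Thus $\ker\Phi=I$, and $\Phi$ induces an injective $*$-homomorphism $U/I\to T$ that is the identity on $R$.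

If $\Psi:U/I\to T$ is any $*$-homomorphism that is the identity on $R$, then for $s\in U$, $r\in R$,
$$\Psi(s+I)\,r=\Psi(s+I)\Psi(r+I)=\Psi(sr+I)=sr .$$
Two such maps therefore differ at $s+I$ by an element $t\in T$ with $tR=0$, so they agree.

**Step 5: unital $R$.** For $u\in U$ and $r\in R$, $(u-u1_R)r=ur-ur=0$, so $u-u1_R\in I$, while $u1_R\in R$. So $U=R+I$ and $U/I=R$.

**Step 6: injective $\varphi$.** Let $\varphi:R\to T$ be injective, as in Theorem 2. Then $\ker\Phi\cap R=0$, so $(\ker\Phi)R\subseteq\ker\Phi\cap R=0$ and $\ker\Phi\subseteq I$. This gives $U\twoheadrightarrow\Phi(U)\cong U/\ker\Phi\twoheadrightarrow U/I$. It remains to identify $\Phi(U)$ as the smallest subring described. It is a unital $*$-subring of $T$ containing $\varphi(R)$, and it is closed under $RP_T$ since $RP_T(\Phi(s))=\Phi(RP_U(s))$. Any $RP$-closed unital $*$-subring of $T$ containing $\varphi(R)$ contains $p1$, hence $1-RP_T(p1)=c_p$, for all primes $p$. So it contains $\Phi(U)$. $\square$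

The sequence rings show what $I$ removes. An element of $U$ is $\kappa+x$ with $\kappa=(n,(b_p)_p)$.

For $R=\bigoplus_k\mathbb Z$ all $z_p$ act as $0$, and $\kappa+x$ multiplies the $k$-th coordinate by $n+x_k$. If this is $0$ for all $k$, then $n=0$, because $x$ has finite support, and $x=0$. So $I=\bigoplus_p\mathbb F_pz_p$, and $U/I=\mathbb Z\oplus R=E(\mathbb Z)$: here the first guess was already the smallest choice.

For $R=\bigoplus_k\mathbb F_2$ the element $\kappa+x$ multiplies the $k$-th coordinate by $b_2+x_k$. So $I=\{\kappa\in K:b_2=0\}$, and $U/I=\mathbb F_2\oplus R=E(\mathbb F_2)$.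

For $R=\bigoplus_p\mathbb F_p$, one copy for each prime, $\kappa+x$ multiplies the $p$-th coordinate by $b_p+x_p$. The map $U\to\prod_p\mathbb F_p$, $\kappa+x\mapsto(b_p+x_p)_p$, is a ring homomorphism with kernel $I$, and its image is $K$, viewed inside $\prod_p\mathbb F_p$ as in Section 5. So in this case $U/I\cong K$.
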